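# Words for the nontrivial elements: the epiC classes of groups along the Chomsky hierarchy

## Evaluation, language classes and epiC groups

For a finite set $X$, write $X^*$ for the set of all words over $X$, $X^+$ for the set of nonempty words, and $\varepsilon$ for the empty word. If $X$ is a subset of a group $G$, then $\mathrm{ev}:X^*\to G$ multiplies out a word.

**Definition 1 (monoidal generating set).** A finite subset $X\subseteq G$ is a monoidal generating set if $\mathrm{ev}(X^*)=G$, that is, if every element is a product of elements of $X$, with no inverses supplied for free.

For $G=\mathbb Z$ the set $\{1\}$ is not a monoidal generating set, but $\{1,-1\}$ is, and so is $\{2,-3\}$, since $1=2+2-3$ and $-1=2-3$.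

**Definition 2 (language classes).** We write $\mathcal C=\{\mathrm{Regular},\mathrm{CF},\mathrm{CS},\mathrm{RE}\}$ for the regular, context-free, context-sensitive and recursively enumerable languages, nested as $\mathrm{Regular}\subsetneq\mathrm{CF}\subsetneq\mathrm{CS}\subsetneq\mathrm{RE}$. Two more classes will appear. A language is *linear* context-free if it has a context-free grammar in which every right-hand side contains at most one nonterminal. LOGSPACE is the class of languages decided by a deterministic Turing machine with a read-only input tape using $O(\log n)$ cells of work tape on inputs of length $n$.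

For example, $\{r^ns^n:n\ge1\}$ is linear, by $S\to rSs$ and $S\to rs$. The language $\{r^ns^nt^n:n\ge 1\}$ is not context-free, but it is in LOGSPACE: check the shape, then compare three counters written in binary.

We use the following textbook facts.

1. Regular, CF, CS and RE are closed under $\varepsilon$-free homomorphisms (each letter goes to a nonempty word). Regular, linear, CF and RE are closed under all homomorphisms, CF is closed under inverse homomorphisms, and all these classes are closed under finite unions. Regular languages are linear.
2. From a context-free grammar and a finite automaton one can compute a context-free grammar for the intersection. Emptiness and membership are decidable for context-free grammars.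
3. $\mathrm{CS}=\mathrm{NSPACE}(n)$ (Kuroda).
4. Let $F_2=\langle c,d\rangle$ be free and $Z=\{c^{\pm1},d^{\pm1}\}$. The set of words over $Z$ equal to $1$ in $F_2$ is context-free: use $S\to\varepsilon$, $S\to SS$, $S\to zSz^{-1}$ for $z\in Z$. Indeed, in a nonempty trivial word the first letter $z$ cancels against some later $z^{-1}$, so the word is $zw_1z^{-1}w_2$ with $w_1,w_2$ trivial.

**Definition 3 (epiC).** Let $C\in\mathcal C$. A finitely generated group $G$ is epiC if there are a finite monoidal generating set $X\subseteq G$ and a language $L\subseteq X^+$ in the class $C$ with
$$\mathrm{ev}(L)=G\setminus\{1_G\}.$$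
We then say that $L$ *witnesses epi for $G$ over $X$*. We also write epiC for the class of these groups, and use the same words (epi-$\mathcal D$, epiLinear, ...) for other classes of languages.

The language does not have to contain all words for nontrivial elements. It must contain at least one word for each nontrivial element and no word for $1$. Take $G=\mathbb Z$ and $X=\{t,t^{-1}\}$. The set of all words not representing the identity is not regular, since its complement is the set of words with equally many $t$ and $t^{-1}$. But $t^+\cup(t^{-1})^+$ is regular and is a witness, so $\mathbb Z$ is epiRegular.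

**Lemma 1 (change of generators).** Let $C\in\mathcal C$. If $G$ has a witness in $C$ over one finite monoidal generating set $Y$, it has one in $C$ over every finite monoidal generating set $X$.

*Proof.* If $G$ is trivial the empty language works. Otherwise $X\neq\emptyset$, and every element of $G$, including $1$, is represented by a nonempty word over $X$: for $1$, take $x\in X$ followed by a word for $x^{-1}$. Replace each letter $y\in Y$ by a fixed nonempty word over $X$ representing it. This is an $\varepsilon$-free homomorphism that respects evaluation, so it carries a witness over $Y$ to a witness over $X$, in the same class by fact 1. $\square$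

**Definition 4 (torsion groups, $p$-groups, residually finite $p$-groups).** A group is torsion if every element has finite order, and it is a $p$-group if every order is a power of the prime $p$. A group is residually a finite $p$-group if each $g\ne1$ survives in some quotient that is a finite $p$-group.

The group $\mathbb Z$ is residually a finite $p$-group, by the quotients $\mathbb Z/p^k$, but it is not torsion. An infinite direct sum of copies of $\mathbb Z/p$ has both properties, but it is not finitely generated.

## Six pairs of classes, and the simplest groups

Since the language classes nest, $\mathrm{epiRegular}\subseteq\mathrm{epiCF}\subseteq\mathrm{epiCS}\subseteq\mathrm{epiRE}$. The following question is from Raad Al Kohli, Collin Bleak, Luna Elliott, "On epiC groups over language class C", arXiv:2501.10259 (2025).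

**Question.** Let $C_1\subsetneq C_2$ be two classes in $\mathcal C$. Is there a group in $\mathrm{epi}C_2$ that is not in $\mathrm{epi}C_1$?

In plain words: does a stronger kind of grammar let us list the nontrivial elements of more groups?

The simplest cases all land in the bottom class. If $G$ is finite and nontrivial, take $X=G\setminus\{1\}$ and let $L$ consist of the one-letter words. For $F_2$, take the nonempty reduced words over $Z$; they form a regular language because reducedness is a condition on pairs of adjacent letters. Direct products stay in the same class: if $L_G\subseteq X^+$ and $L_H\subseteq Y^+$ are witnesses, then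
$$L_G\,Y^*\ \cup\ X^*\,L_H$$
is a witness for $G\times H$. Its words have nontrivial first or nontrivial second coordinate, and every $(g,h)\ne(1,1)$ is reached. In particular $\mathbb Z^n$ is epiRegular.

The answer is as follows.

**Answer.** For $(\mathrm{CS},\mathrm{RE})$: no. For $(\mathrm{Regular},\mathrm{CF})$, $(\mathrm{Regular},\mathrm{CS})$, $(\mathrm{Regular},\mathrm{RE})$, $(\mathrm{CF},\mathrm{CS})$, $(\mathrm{CF},\mathrm{RE})$: yes. Hence
$$\mathrm{epiRegular}\subsetneq\mathrm{epiCF}\subsetneq\mathrm{epiCS}=\mathrm{epiRE}.$$

It follows from three theorems.

**Theorem 1.** $\mathrm{epiCS}=\mathrm{epiRE}$. In fact every epiRE group is epi-$\mathcal D$ for every language class $\mathcal D\supseteq\mathrm{LOGSPACE}$.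

**Theorem 2.** For every prime $p$ there is an infinite 2-generated residually finite $p$-group $G$ (torsion, with decidable word problem) that is epiRE, hence epiCS, but not epiCF.

**Theorem 3.** If $G$ is epiRE, then $G\times F_2$ is epiCF, witnessed even by a linear context-free language. If $G\times F_2$ is epiRegular, then $G$ is epiCF.

**Deduction of the answer.** Theorem 1 settles $(\mathrm{CS},\mathrm{RE})$. Let $G$ be as in Theorem 2. Then $G\in\mathrm{epiCS}\setminus\mathrm{epiCF}$, which settles $(\mathrm{CF},\mathrm{CS})$ and $(\mathrm{CF},\mathrm{RE})$. Since $\mathrm{epiRegular}\subseteq\mathrm{epiCF}$, the same $G$ settles $(\mathrm{Regular},\mathrm{CS})$ and $(\mathrm{Regular},\mathrm{RE})$. By Theorem 3, $G\times F_2$ is epiCF; if it were epiRegular, then $G$ would be epiCF, which is false. So $G\times F_2\in\mathrm{epiCF}\setminus\mathrm{epiRegular}$, which settles $(\mathrm{Regular},\mathrm{CF})$. $\square$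

We prove the theorems in the order 1, 3, 2, from the shortest to the longest.

## Padding with a letter for the identity: proof of Theorem 1

A recursively enumerable witness $L$ need not be context-sensitive, because deciding $w\in L$ may need far more space than $|w|$. But we may choose which word represents $\mathrm{ev}(w)$. A letter for $1_G$ makes the word longer without moving the group element, so we pad until the computation on $w$ is short compared with the input.

Let $L\subseteq X^+$ be recursively enumerable with $\mathrm{ev}(L)=G\setminus\{1\}$, accepted by a deterministic Turing machine $T$ with a read-only input tape and one work tape. Let $e=1_G$, let $Y=X\cup\{e\}$, and put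
$$L'=\{\,we^k:\ w\in X^+,\ k\ge 0,\ T\text{ accepts } w\text{ in at most }\log_2(k+1)\text{ steps}\,\}\subseteq Y^+ .$$

**Step 1: $L'$ is in LOGSPACE.** The purpose is to see that padding makes the language easy. On input $v$, run through all factorizations $v=we^k$ with $w\in X^+$. (If $e\in X$ there may be several; a binary pointer enumerates them.) For each, simulate $T$ on $w$ for $\lfloor\log_2(k+1)\rfloor$ steps, treating position $|w|+1$ as the end of the input. We store the position of the input head of $T$, a step counter, the state of $T$, and the visited part of its work tape, which has at most $\lfloor\log_2(k+1)\rfloor+1$ cells. All this takes $O(\log|v|)$ space. Accept if some simulation accepts.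

**Step 2: $L'$ has the right image.** We have $\mathrm{ev}(we^k)=\mathrm{ev}(w)$, and $we^k\in L'$ (with the factorization that puts it there) forces $w\in L$. So $\mathrm{ev}(L')\subseteq\mathrm{ev}(L)$. Conversely, if $T$ accepts $w$ in $t$ steps, then $t\le\log_2(2^t+1)$, so $we^{2^t}\in L'$. Hence $\mathrm{ev}(L')=\mathrm{ev}(L)=G\setminus\{1\}$.

So $G$ is epi-$\mathcal D$ for every $\mathcal D\supseteq\mathrm{LOGSPACE}$. Since $\mathrm{LOGSPACE}\subseteq\mathrm{NSPACE}(n)=\mathrm{CS}$ by fact 3, $G$ is epiCS. The inclusion $\mathrm{epiCS}\subseteq\mathrm{epiRE}$ is trivial. $\blacksquare$

## A free factor is worth one level: proof of Theorem 3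

Let $X$ be a finite monoidal generating set of $G$, and generate $G\times F_2$ by the disjoint union $X\cup Z$. Let $\pi_X,\pi_Z$ be the projections of $(X\cup Z)^*$ that erase the letters outside $X$ and outside $Z$. Letters of $X$ commute with letters of $Z$ in $G\times F_2$, so a word $v$ evaluates to the pair represented by $(\pi_X(v),\pi_Z(v))$; we call the two entries the $X$-part and the $Z$-part. Put
$$W=\{v\in(X\cup Z)^*:\ \pi_Z(v)=1\text{ in }F_2\}.$$
This is the inverse image under $\pi_Z$ of the language in fact 4, so it is context-free.

### From a regular witness for $G\times F_2$ to a context-free witness for $G$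

Let $L\subseteq(X\cup Z)^+$ be regular with image $(G\times F_2)\setminus\{1\}$. Then $L\cap W$ is context-free, and so is $\pi_X(L\cap W)$. If $v\in L\cap W$, then $v$ represents $(\mathrm{ev}(\pi_X(v)),1)\neq1$. So $\pi_X(v)$ is nontrivial in $G$, and in particular it is a nonempty word. Conversely, if $g\ne1$ in $G$, then $(g,1)$ is represented by some $v\in L$; necessarily $v\in W$, and $\pi_X(v)$ represents $g$. So $\pi_X(L\cap W)$ witnesses that $G$ is epiCF.

### From a recursively enumerable witness for $G$ to a linear witness for $G\times F_2$

Let $K\subseteq X^+$ be recursively enumerable with $\mathrm{ev}(K)=G\setminus\{1\}$. The pairs $(g,f)$ with $f\ne1$ are easy to represent: let $\mathrm{Red}$ be the regular set of nonempty reduced words over $Z$ and use $X^*\cdot\mathrm{Red}$. The task is to represent the pairs $(g,1)$ with $g\ne1$.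

A natural attempt is to write $k\in K$, then an encoding $\varphi(U)$ in the letters $c,d$ of a halting computation $U$ on $k$, then the inverse of $\varphi(U)$. The $Z$-part is trivial and the $X$-part is in $K$, as wanted. But if this language were context-free, its image under $\pi_X$ would be context-free, and that image is $K$, which was an arbitrary recursively enumerable language. So a context-free language all of whose $X$-parts lie in $K$ is too much to ask. We must admit words whose $X$-part $k$ is not in $K$.

Such a word does no harm if its $Z$-part is nontrivial. So we split the verification of a computation in two. The grammar checks that one configuration yields the next; the free group checks that two copies of the same configuration agree. If the copies disagree, the $Z$-part is nontrivial, and the word is allowed.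

**Step 1: computations as string rewriting.** We need a form of computation in which one step changes a word only locally. Let $T$ be a deterministic Turing machine accepting $K$, with one two-way infinite tape, state set $Q$, initial state $q_0$, an accepting state $q_{\mathrm{acc}}$ without outgoing transitions, and tape alphabet $\Gamma\supseteq X$ containing a blank $\sqcup$. Let $\Omega$ be the disjoint union of $\Gamma$, $Q$ and $\{\rhd,\lhd,h\}$. The word $\rhd\alpha q\beta\lhd$ with $\alpha,\beta\in\Gamma^*$ and $q\in Q$ stands for the tape content $\alpha\beta$ surrounded by blanks, with the head on the first letter of $\beta$, or on a blank if $\beta=\varepsilon$. Let $\Theta$ be the following finite set of rules, with $g$ ranging over $\Gamma$: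

- for a transition $(q,s)\mapsto(q',s',\text{right})$: $qs\to s'q'$, and if $s=\sqcup$ also $q\lhd\to s'q'\lhd$;
- for a transition $(q,s)\mapsto(q',s',\text{left})$: $gqs\to q'gs'$ and $\rhd qs\to\rhd q'\sqcup s'$, and if $s=\sqcup$ also $gq\lhd\to q'gs'\lhd$ and $\rhd q\lhd\to\rhd q'\sqcup s'\lhd$;
- for erasing after acceptance: $gq_{\mathrm{acc}}\to q_{\mathrm{acc}}$, $q_{\mathrm{acc}}g\to q_{\mathrm{acc}}$, and $\rhd q_{\mathrm{acc}}\lhd\to h$.

Write $C\to D$ if $D$ arises from $C\in\Omega^*$ by one application of one rule: $C=\alpha u\beta$, $D=\alpha u'\beta$ with $(u\to u')\in\Theta$. Let $\to^*$ denote any number of such steps. Then for $k\in X^+$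
$$k\in K\iff\rhd q_0k\lhd\ \to^*\ h. \tag{1}$$
Indeed, to a word $\rhd\alpha q\beta\lhd$ with $q\ne q_{\mathrm{acc}}$ at most one rule applies, and it performs the step of $T$. If $T$ accepts $k$, we reach some $\rhd\alpha q_{\mathrm{acc}}\beta\lhd$ and erase down to $\rhd q_{\mathrm{acc}}\lhd\to h$. Conversely, $h$ can only arise from $\rhd q_{\mathrm{acc}}\lhd$, and the first word containing $q_{\mathrm{acc}}$ in a derivation from $\rhd q_0k\lhd$ is reached by steps of $T$, so $T$ accepts $k$.

**Step 2: encoding words in the free group.** We want equality of words to become equality in $F_2$. Let $\#\notin\Omega$, write $\Omega\cup\{\#\}=\{\omega_1,\dots,\omega_s\}$, and put $\varphi(\omega_j)=c^jd$. The words $c^jd$ form a prefix code, so $\varphi$ extends to an injective homomorphism $(\Omega\cup\{\#\})^*\to\{c,d\}^*$. Distinct positive words are distinct reduced words, so $\{c,d\}^*$ embeds in $F_2$, and $\varphi$ is injective as a map to $F_2$. Let $\bar\varphi(U)\in Z^*$ be the formal inverse of the word $\varphi(U)$. Then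
$$\bar\varphi(UV)=\bar\varphi(V)\,\bar\varphi(U). \tag{2}$$

**Step 3: the language $\mathcal M$.** It contains the words for the pairs $(g,1)$, together with harmless mismatches. Let $\mathcal M$ be the set of all words
$$k\;\varphi(C_0\#C_1\#\cdots C_n\#)\;\bar\varphi(D_0\#D_1\#\cdots D_n\#) \tag{3}$$
with $n\ge0$, $k\in X^+$, $C_j,D_j\in\Omega^*$, and
$$D_0=\rhd q_0k\lhd,\qquad C_j\to D_{j+1}\ \ (0\le j<n),\qquad C_n=h. \tag{4}$$
Note the shift: the rewriting relation links block $j$ on the left with block $j+1$ on the right.

**Step 4: $\mathcal M$ is linear.** We write down a grammar with start symbol $S$. The rules are, for $x\in X$, $\omega\in\Omega$, $(u\to u')\in\Theta$,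
$$S\to S_1\bar\varphi(\rhd q_0),\qquad S_1\to xS_1\bar\varphi(x),\qquad S_1\to xA\,\bar\varphi(x\lhd\#),$$
$$A\to\varphi(h\#),\qquad A\to B,\qquad B\to\varphi(\omega)B\bar\varphi(\omega),\qquad B\to\varphi(u)B'\bar\varphi(u'),$$
$$B'\to\varphi(\omega)B'\bar\varphi(\omega),\qquad B'\to\varphi(\#)A\bar\varphi(\#).$$
Each right-hand side has at most one nonterminal. Follow a derivation from the outside in. The rules for $S$ and $S_1$ produce $k=x_1\cdots x_m$ on the left and, on the right,
$$\bar\varphi(x_m\lhd\#)\,\bar\varphi(x_{m-1})\cdots\bar\varphi(x_1)\,\bar\varphi(\rhd q_0)=\bar\varphi(\rhd q_0k\lhd\#)=\bar\varphi(D_0\#)$$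
by (2), around the symbol $A$. A pass from $A$ through $B$ and $B'$ back to $A$ chooses $\alpha$, a rule $u\to u'$, and $\beta$. It produces $\varphi(\alpha)\varphi(u)\varphi(\beta)\varphi(\#)$ on the left and $\bar\varphi(\#)\bar\varphi(\beta)\bar\varphi(u')\bar\varphi(\alpha)$ on the right, that is, $\varphi(C\#)$ and $\bar\varphi(D\#)$ with $C=\alpha u\beta\to D=\alpha u'\beta$. All such pairs $C\to D$ occur. The $j$-th pass, counted from $0$, gives $\varphi(C_j\#)$ and $\bar\varphi(D_{j+1}\#)$. After $n$ passes, $A\to\varphi(h\#)$ finishes with $C_n=h$. By (2) the blocks on the right, read from the inside out, assemble to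
$$\bar\varphi(D_n\#)\cdots\bar\varphi(D_0\#)=\bar\varphi(D_0\#\cdots D_n\#).$$
So the grammar generates exactly $\mathcal M$.

**Step 5: which words of $\mathcal M$ have trivial $Z$-part.** This is where the group does its half of the checking. The $Z$-part of (3) is $\varphi(C_0\#\cdots C_n\#)\,\varphi(D_0\#\cdots D_n\#)^{-1}$. By Step 2 it is trivial in $F_2$ if and only if $C_0\#\cdots C_n\#=D_0\#\cdots D_n\#$ as words. Since $\#$ does not occur in the blocks, this means $C_j=D_j$ for all $j$. In that case (4) reads
$$\rhd q_0k\lhd=C_0\to C_1\to\cdots\to C_n=h,$$
so $k\in K$ by (1). Conversely, for $k\in K$ take a derivation $\rhd q_0k\lhd=E_0\to\cdots\to E_n=h$ and put $C_j=D_j=E_j$. Then (4) holds, and we get a word of $\mathcal M$ with $X$-part $k$ and trivial $Z$-part.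

A toy version shows the mechanism. Suppose $X=\{x\}$, $\Omega=\{x,\rhd,\lhd,q_0,h\}$, and the only rule is $\rhd q_0x\lhd\to h$, so that $K=\{x\}$. For $n=0$ the $Z$-part compares $h\#$ with $\rhd q_0k\lhd\#$ and is nontrivial. For $n\ge1$ it is trivial only if $\rhd q_0k\lhd=C_0=\alpha\,\rhd q_0x\lhd\,\beta$. This forces $\alpha=\beta=\varepsilon$ and $k=x$, then $C_1=D_1=h$, and then $n=1$, since no rule applies to $h$. So the only surviving $X$-part is $x$.

**Step 6: the witness.** Put $\Lambda=\mathcal M\cup X^*\cdot\mathrm{Red}\subseteq(X\cup Z)^+$, a union of a linear and a regular language, hence linear. No word of $\Lambda$ represents $1$: words of $X^*\mathrm{Red}$ have nontrivial $F_2$-part, and a word of $\mathcal M$ either has nontrivial $F_2$-part or, by Step 5, has its $X$-part in $K$, which is nontrivial in $G$. Every $(g,f)$ with $f\ne1$ is represented in $X^*\mathrm{Red}$. Every $(g,1)$ with $g\neq1$ is represented in $\mathcal M$, by choosing $k\in K$ representing $g$ and applying Step 5. So $\mathrm{ev}(\Lambda)=(G\times F_2)\setminus\{1\}$. $\blacksquare$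

It remains to find one group that is epiRE but not epiCF.

## Why pumping and greedy killing of words do not suffice

To show that a group has no context-free witness, one thinks first of pumping. Let $L$ be a regular witness for an infinite group. A long word of $L$ splits as $uvw$ with $v\neq\varepsilon$ and $uv^nw\in L$ for all $n\ge0$, so none of the elements $uv^nw$ is $1$. If the group is torsion, these are only finitely many elements, and nothing prevents all of them from being nontrivial. The context-free version, with words $uv^nwx^ny$, gives the same: a finite set of elements, each required to be nontrivial, and no contradiction.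

The next thought is diagonalization. List all context-free languages $L_1,L_2,\dots\subseteq X^+$, where $X=\{a^{\pm1},b^{\pm1}\}$, and build $G=F/N$ with $F$ free on $a,b$. A language $L_i$ fails to be a witness if it contains a word equal to $1$ in $G$, so pick $w_i\in L_i$ and put it in $N$. This breaks down at once: $\{a\}$ and $\{b\}$ are context-free, and killing one word from each nonempty $L_i$ makes $G$ trivial.

But a language can fail in a second way: it may miss a nontrivial element. A singleton does this in any group with more than two elements. More usefully, if $L_i$ avoids a whole finite-index subgroup of an infinite group $G$, it misses a nontrivial element. So at stage $i$ we fix a normal subgroup $U_i$ of finite index and ask whether some word of $L_i$ evaluates into $U_i$. If no, we do nothing. If yes, we kill such a word. Two points make this work.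

First, the question is decidable for context-free languages, because membership in a finite-index subgroup is a regular condition. For example, if $U$ is the kernel of $F\to\mathbb Z/2$, $a\mapsto1$, $b\mapsto0$, the words evaluating into $U$ are those with an even number of letters $a^{\pm1}$, and a two-state automaton recognizes them.

Second, the relators added must be so deep that $F/N$ stays infinite. The measure of depth is a filtration of $F$ coming from power series, and the count that keeps the quotient infinite is a Golod–Shafarevich inequality.

## Depth in the free group, and the diagonal construction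

Fix a prime $p$. Let $A=\mathbb F_p\langle\langle x,y\rangle\rangle$ be the ring of noncommutative power series. Let $M$ be the ideal of series without constant term. Then $M^n$ is the set of series of order at least $n$, and we put $M^n=A$ for $n\le0$. Elements of $1+M$ are invertible, so
$$\mu:F\to1+M,\qquad\mu(a)=1+x,\quad\mu(b)=1+y,$$
defines a homomorphism. For $n\ge1$ let
$$D_n=\{g\in F:\ \mu(g)-1\in M^n\}.$$
This is the kernel of $F\to(A/M^n)^\times$, whose image lies in $1+M/M^n$, a finite $p$-group. So $D_n$ is normal of $p$-power index, and $D_{n+1}\subseteq D_n$.

For example, $\mu(a^{p^k})=(1+x)^{p^k}=1+x^{p^k}$, so $a^{p^k}$ lies in $D_{p^k}$ but not in $D_{p^k+1}$. Also $\mu(aba^{-1}b^{-1})-1=(xy-yx)\,\mu(ba)^{-1}$, so $aba^{-1}b^{-1}$ lies in $D_2$ but not in $D_3$.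

**Theorem 4.** Let $L_1,L_2,\dots\subseteq X^+$ be languages with an algorithm which, given $i$ and a finite automaton $\mathcal R$ over $X$, decides whether $L_i\cap L(\mathcal R)=\emptyset$ and, if not, outputs an element of it. Let $p$ be prime. Then there is a normal subgroup $N\lhd F$ such that $G=F/N$ is infinite and residually a finite $p$-group, $\{w\in X^+:w\notin N\}$ is recursively enumerable, and $\mathrm{ev}(L_i)\neq G\setminus\{1\}$ for every $i$. If every language $\{u\}$ $(u\in X^+)$ occurs effectively among the $L_i$, then $G$ has decidable word problem. If every $u^+$ occurs, then $G$ is a torsion group (a $p$-group).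

Here $w\notin N$ means that $w$ evaluates in $F$ to an element outside $N$; "occurs effectively" means that an index $i$ with $L_i=\{u\}$ can be computed from $u$; and $u^+=\{u^m:m\ge1\}$.

**Step 1: the construction.** We build the relators stage by stage. Put $n_i=i+7$. We define a set $I\subseteq\{1,2,\dots\}$ and, for $i\in I$, words $w_i\in L_i$ and elements $v_i\in D_{n_i}$. At stage $i$ let $R_i$ be the normal closure in $F$ of $\{v_j:j<i,\ j\in I\}$, and let
$$U_i=D_{n_i}R_i ,$$
a normal subgroup of $p$-power index. If no word of $L_i$ evaluates into $U_i$, then $i\notin I$. Otherwise $i\in I$; choose $w_i\in L_i$ with $\mathrm{ev}(w_i)\in U_i$, and choose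
$$v_i\in D_{n_i}\cap\mathrm{ev}(w_i)R_i .$$
This is possible: $\mathrm{ev}(w_i)=vr$ with $v\in D_{n_i}$ and $r\in R_i$, so $v=\mathrm{ev}(w_i)r^{-1}$ can be taken as $v_i$. The role of $v_i$ is this: modulo the earlier relators, killing the word $w_i$ is the same as killing the deep element $v_i$.

Let $N=\bigcap_iU_i$ and $G=F/N$. If $g\notin N$, then $g\notin U_i$ for some $i$, and $F/U_i$ is a finite $p$-group. So $G$ is residually a finite $p$-group.

**Step 2: the chosen words die in $G$.** We have $U_{i+1}\subseteq U_i$: $D_{n_{i+1}}\subseteq D_{n_i}$, and $R_{i+1}$ is generated as a normal subgroup by $R_i$ and possibly $v_i\in D_{n_i}$, all inside the normal subgroup $U_i$. Let $i\in I$. For $k>i$ we have $\mathrm{ev}(w_i)\in v_iR_i\subseteq R_k\subseteq U_k$. For $k\le i$ we have $\mathrm{ev}(w_i)\in U_i\subseteq U_k$. Hence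
$$\mathrm{ev}(w_i)\in N\qquad(i\in I). \tag{5}$$

**Step 3: the construction is algorithmic, and $\{w\in X^+:w\notin N\}$ is recursively enumerable.** This will give the epiRE witness. Suppose the stages before $i$ have been carried out, so the $v_j$ with $j<i$, $j\in I$, are known. The ring $A/M^{n_i}$ is finite, with the monomials of length less than $n_i$ as a basis, and we can compute in it. So we can list the subgroup generated by the images of $1+x$ and $1+y$, which is $F/D_{n_i}$. In this finite group we compute the normal closure of the images of the $v_j$, and hence the group $F/U_i$ and the map $F\to F/U_i$. The automaton with state set $F/U_i$, initial and accepting state the identity, and right multiplication as transitions recognizes $\{w\in X^*:\mathrm{ev}(w)\in U_i\}$. The algorithm in the hypothesis, applied to $i$ and this automaton, decides whether $i\in I$ and, if so, supplies $w_i$. To find $v_i$, enumerate the elements $r\in R_i$ (products of conjugates of the $v_j^{\pm1}$) and test whether $\mathrm{ev}(w_i)r\in D_{n_i}$ by computing in $A/M^{n_i}$. By Step 1 the search succeeds.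

So "$\mathrm{ev}(w)\in U_i$" is decidable uniformly in $w$ and $i$. Since $w\notin N$ holds if and only if $w\notin U_i$ for some $i$, the set $\{w\in X^+:w\notin N\}$ is recursively enumerable. It evaluates exactly onto $G\setminus\{1\}$.

## One relator in each degree from 8 on leaves an infinite quotient

**Step 4: $G$ is infinite.** Everything so far would hold if $G$ were finite; this step excludes that. For $j\in I$ let $f_j=\mu(v_j)-1\in M^{n_j}$. Let $J=\sum_{j\in I}Af_jA$ (finite sums), a two-sided ideal, and
$$a_n=\dim_{\mathbb F_p}A/(J+M^n).$$
These dimensions are finite, $a_n=0$ for $n\le0$, and $a_1=1$ because $J\subseteq M$. We show first that the $a_n$ satisfy a recursive inequality, then that they are unbounded, and then that they bound $|F:U_i|$ from below.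

**Step 4a: the inequality.** The aim is to bound how much the relators can shrink the algebra. For $n\ge1$,
$$a_n\ \ge\ 1+2a_{n-1}-\sum_{j\in I}a_{n-n_j}. \tag{6}$$
The sum is finite, since $a_{n-n_j}=0$ when $n_j\ge n$. As a check, with no relators $a_n=\dim A/M^n=2^n-1$, and (6) is the equality $2^n-1=1+2(2^{n-1}-1)$.

Every series without constant term is uniquely $ux+u'y$, by sorting monomials according to their last letter. So
$$\psi:A^2\to M,\qquad(u,u')\mapsto ux+u'y,$$
is an isomorphism of left $A$-modules, and $\psi((M^{n-1})^2)=M^n$ for $n\ge1$. Write $\beta\in A$ as $\beta=\beta_0+\beta_1x+\beta_2y$ with $\beta_0\in\mathbb F_p$. Then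
$$\alpha f_j\beta=\beta_0\,\alpha f_j+(\alpha f_j\beta_1)x+(\alpha f_j\beta_2)y ,$$
where $\alpha f_j\beta_1,\alpha f_j\beta_2\in J$. Hence $J=\sum_jAf_j+Jx+Jy$; the inclusion from right to left is clear. Adding $M^n=M^{n-1}x+M^{n-1}y$ gives
$$J+M^n=\sum_jAf_j+(J+M^{n-1})x+(J+M^{n-1})y .$$
This lies in $M$. Put $\tilde f_j=\psi^{-1}(f_j)$, which lies in $(M^{n_j-1})^2$. Applying $\psi^{-1}$, we get
$$M/(J+M^n)\ \cong\ \bigl(A/(J+M^{n-1})\bigr)^2\Big/\sum_jA\,[\tilde f_j], \tag{7}$$
where $[\tilde f_j]$ is the class of $\tilde f_j$. Consider the map
$$A\to\bigl(A/(J+M^{n-1})\bigr)^2,\qquad u\mapsto[u\tilde f_j],$$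
with image $A[\tilde f_j]$. It kills $J$, since $J$ is a two-sided ideal and so $J\tilde f_j\subseteq J^2$, where $J^2$ means $J\times J$. It kills $M^{n-n_j}$: if $n\ge n_j$, then $M^{n-n_j}M^{n_j-1}\subseteq M^{n-1}$; if $n<n_j$, then $M^{n-n_j}=A$ and $A\,M^{n_j-1}= M^{n_j-1}\subseteq M^{n-1}$. So the image has dimension at most $\dim A/(J+M^{n-n_j})=a_{n-n_j}$. By (7),
$$\dim M/(J+M^n)\ \ge\ 2a_{n-1}-\sum_ja_{n-n_j}.$$
Since $J+M^n\subseteq M$ and $\dim A/M=1$, we have $a_n=1+\dim M/(J+M^n)$, and (6) follows.

**Step 4b: $(a_n)$ is unbounded.** This is where sparseness of the relators enters. The sequence is nondecreasing because $M^{n+1}\subseteq M^n$. Suppose it is bounded. Then for $0<t<1$ the series $f(t)=\sum_{n\ge1}a_nt^n$ converges, and so does $s(t)=\sum_{j\in I}t^{n_j}$, because the $n_j$ are distinct. Multiply (6) by $t^n$ and sum over $n\ge1$. Since $a_m=0$ for $m\le0$ and all terms are nonnegative,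
$$\sum_{n\ge1}2a_{n-1}t^n=2tf(t),\qquad\sum_{n\ge1}\sum_{j\in I}a_{n-n_j}t^n=s(t)f(t).$$
Hence
$$f(t)\,\bigl(1-2t+s(t)\bigr)\ \ge\ \frac{t}{1-t}\ >\ 0. \tag{8}$$
Take $t=\frac34$. Then
$$s\bigl(\tfrac34\bigr)\le\sum_{i\ge1}\bigl(\tfrac34\bigr)^{i+7}=4\bigl(\tfrac34\bigr)^8=\frac{26244}{65536}<\frac12,$$
so $1-2t+s(t)<0$. But $f(\frac34)\ge a_1\cdot\frac34>0$, so the left side of (8) is negative, a contradiction.

The shift by $7$ is needed for this estimate. With $n_i=i$, the bound for $s(t)$ would be $\frac{t}{1-t}$, and $1-2t+\frac{t}{1-t}=\frac{1-2t+2t^2}{1-t}$ is positive for all $0<t<1$.

**Step 4c: from the algebra to the group.** We turn dimensions into indices. Let $\rho_i:F\to(A/(J+M^{n_i}))^\times$ be induced by $\mu$. It kills $D_{n_i}$, and it kills all $v_j$, because $\mu(v_j)-1=f_j\in J$. So it kills $U_i$. The linear span of $\rho_i(F)$ is a subalgebra, since $\rho_i(F)$ is closed under multiplication and contains $1$. It contains the images of $x=\mu(a)-1$ and $y=\mu(b)-1$, so it contains the images of all monomials, and these span $A/(J+M^{n_i})$. Therefore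
$$|F:U_i|\ \ge\ |\rho_i(F)|\ \ge\ a_{n_i},$$
since a spanning set has at least as many elements as the dimension. As $(a_n)$ is nondecreasing and unbounded, and $n_i\to\infty$, the right side is unbounded. Since $N\subseteq U_i$ for all $i$, the group $G=F/N$ is infinite.

## No listed language is a witness; torsion and the word problem

**Step 5: $\mathrm{ev}(L_i)\ne G\setminus\{1\}$ for every $i$.** The two cases of the construction give the two ways to fail. If $i\in I$, then $w_i\in L_i$ and $w_i=1$ in $G$ by (5). If $i\notin I$, no word of $L_i$ evaluates into $U_i\supseteq N$, so the image of $L_i$ in $G$ is disjoint from $U_i/N$. This is a finite-index subgroup of the infinite group $G$, so it contains a nontrivial element, which $L_i$ misses.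

**Step 6: the word problem.** Suppose that from $u\in X^+$ we can compute $i$ with $L_i=\{u\}$. Decide whether $u\in U_i$, by Step 3. If yes, then $i\in I$ and necessarily $w_i=u$, so $u\in N$ by (5). If no, then $u\notin N$, because $N\subseteq U_i$. So the word problem of $G$ is decidable.

**Step 7: torsion.** Suppose every $u^+$ occurs in the list. Every element of $G$ is represented by some $u\in X^+$; let $L_i=u^+$. Since $F/U_i$ is finite, some $u^m$ with $m\ge1$ lies in $U_i$, so $i\in I$, and $w_i=u^{m'}$ with $m'\ge1$ lies in $N$ by (5). Thus $u$ has finite order in $G$. Finally, suppose some element has order not a power of $p$. A power of it has prime order $q\neq p$, and the image of that power in any finite $p$-group is trivial, since its order divides $q$ and is a power of $p$. As $G$ is residually a finite $p$-group, the power is trivial, a contradiction. So $G$ is a $p$-group. This proves Theorem 4. $\blacksquare$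

## Feeding in the context-free languages: proof of Theorem 2

Let $(L_i)$ be an effective enumeration of all context-free languages contained in $X^+$, given by grammars: list all grammars with terminal alphabet $X$ and intersect with $X^+$. By fact 2, from $i$ and a finite automaton we can compute a grammar for the intersection and decide whether it is empty. If it is not, we find a member by testing words one after the other. So the hypothesis of Theorem 4 holds. The languages $\{u\}$ and $u^+$ are context-free, and an index of $\{u\}$ can be computed, as the place of the grammar $S\to u$.

Theorem 4 gives an infinite residually finite $p$-group $G=F/N$, generated by $a$ and $b$, torsion, with decidable word problem. The four letters of $X$ are distinct in $G$, so $X$ may be regarded as a monoidal generating set in $G$. Indeed, $N\subseteq U_1=D_8$, since $R_1=1$, and none of $a^2,b^2,ab,ab^{-1}$ lies in $D_8$: the series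
$$\mu(a^2)-1=2x+x^2,\quad\mu(b^2)-1=2y+y^2,\quad\mu(ab)-1=x+y+xy,\quad\mu(ab^{-1})-1=(x-y)\mu(b)^{-1}$$
all have order at most $2$. An equality of two letters in $G$ would put one of these four elements in $N$.

By Theorem 4 no context-free language over $X$ witnesses epi for $G$. By Lemma 1 no context-free language over any finite monoidal generating set does, so $G$ is not epiCF. The language $\{w\in X^+:w\notin N\}$ is recursively enumerable with image $G\setminus\{1\}$, so $G$ is epiRE, and by Theorem 1 it is epiCS. $\blacksquare$

With Theorems 1, 2 and 3 proved, the deduction given earlier answers the question for all six pairs.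

## Indexed languages, linear witnesses, and products with one or two free factors

The same proofs give somewhat more.

**Proposition 5.** For every prime $p$ there is an infinite 2-generated residually finite $p$-group with decidable word problem which is epiCS but not epi-indexed (so not epiCF).

*Proof.* Indexed languages are effectively closed under intersection with regular sets and under homomorphisms, and have decidable emptiness and membership (A. V. Aho, *Indexed grammars*, J. ACM 15 (1968)). They include the context-free languages. So an enumeration of all indexed languages in $X^+$, interleaved with the list of context-free languages used above, satisfies the hypothesis of Theorem 4: decide emptiness of the intersection and, if it is nonempty, find a member by testing words. The rest of the proof of Theorem 2 applies, with Lemma 1 for indexed languages following from closure under homomorphisms. $\square$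

The argument uses only two properties of the indexed languages. So the same statement holds for any class of languages that is closed under $\varepsilon$-free homomorphisms and whose members in $X^+$ can be enumerated so that the hypothesis of Theorem 4 holds; adjoining the context-free languages to the list gives the torsion and word-problem statements. In contrast, Theorem 1 gives $\mathrm{epi}\mathcal D=\mathrm{epiRE}$ for every class $\mathcal D$ with $\mathrm{LOGSPACE}\subseteq\mathcal D\subseteq\mathrm{RE}$.

At the lower end, for $G$ as in Theorem 2 the group $G\times F_2$ has a linear witness by Theorem 3 but is not epiRegular. So already $\mathrm{epiRegular}\subsetneq\mathrm{epiLinear}$.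

**Proposition 6.** For every finitely generated group $G$:

1. $G\times F_2$ is epiCF $\iff$ $G\times F_2$ is epiLinear $\iff$ $G$ is epiRE.
2. $G\times F_2$ is epiRegular $\iff$ $G$ is epiCF.
3. $G\times F_2\times F_2$ is epiRegular $\iff$ $G$ is epiRE.

*Proof.* We keep the notation $X,Z,\pi_X,\pi_Z,W,\mathrm{Red}$ from the proof of Theorem 3.

For (1): if $G$ is epiRE, then $G\times F_2$ is epiLinear by Theorem 3, hence epiCF. Now suppose $G\times F_2$ is epiCF with witness $L$, which by Lemma 1 we may take over $X\cup Z$. Both $L$ and $W$ are context-free, so $L\cap W$ is decidable and $\pi_X(L\cap W)$ is recursively enumerable. Exactly as in the first part of the proof of Theorem 3, it is contained in $X^+$ and has image $G\setminus\{1\}$. So $G$ is epiRE.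

For (2), "$\Rightarrow$" is in Theorem 3. For "$\Leftarrow$", let $K\subseteq X^+$ be context-free with image $G\setminus\{1\}$. Every context-free language is accepted by a finite automaton with $F_2$ as (blind) memory (Chomsky–Schützenberger 1963; in this form J. M. Corson, IJAC 15 (2005); M. Kambites, Comm. Algebra 37 (2009)). Equivalently, there is a regular $R\subseteq(X\cup Z)^*$ with
$$\{\pi_X(v):\ v\in R,\ \pi_Z(v)=1\text{ in }F_2\}=K.$$
Since $\varepsilon\notin K$, we have $\varepsilon\notin R$. The language $R\cup X^*\mathrm{Red}$ is regular. It contains no word for $1$: a word $v\in R$ with trivial $Z$-part has $\pi_X(v)\in K$, which is nontrivial in $G$. It represents each $(g,1)$ with $g\ne1$ by a word of $R$, and each $(g,f)$ with $f\neq1$ by a word of $X^*\mathrm{Red}$. So $G\times F_2$ is epiRegular.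

For (3): by (2) applied to the group $G\times F_2$, the group $G\times F_2\times F_2$ is epiRegular if and only if $G\times F_2$ is epiCF, and by (1) this holds if and only if $G$ is epiRE. $\square$

Now take $G$ as in Theorem 2. Then $G\times F_2\times F_2$ is epiRegular, its direct factor $G\times F_2$ is epiCF but not epiRegular, and the direct factor $G$ is epiCS but not epiCF. In particular, neither epiRegular nor epiCF is closed under passing to direct factors.
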